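\title{A simple locally compact group on which $\mathrm{PSL}_2(\mathbf{Q}_p)$ acts by outer automorphisms}

\begin{abstract}
Let $\mathcal{S}$ be the class of non-discrete, compactly generated, topologically simple, totally disconnected locally compact groups. We show that every second countable totally disconnected locally compact group with an open subgroup that is prosolvable and pro-$\pi$, for a finite non-empty set of primes $\pi$, acts faithfully and continuously by outer automorphisms on some abstractly simple, locally pro-$\pi$ group in $\mathcal{S}$. Applied to $\mathrm{PSL}_2(\mathbf{Q}_p)$, this gives a negative answer to a question of Caprace, Reid and Wesolek, an analogue for $\mathcal{S}$ of the Schreier Conjecture. The simple group acts on a tree, and its local action at the vertices of infinite valency comes from a group of automorphisms of a CAT(0) square complex.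
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal{S}$ be the class of totally disconnected locally compact (t.d.l.c.) groups that are non-discrete, compactly generated and topologically simple; the last condition says that the only closed normal subgroups are the trivial group and the whole group. The group $\mathrm{PSL}_2(\mathbf{Q}_p)$ is an example. How complicated can a group of outer automorphisms of a member of $\mathcal{S}$ be? For finite simple groups, the Schreier Conjecture is the statement that the outer automorphism group is solvable. Caprace, Reid and Wesolek \cite{CRW} posed an analogue for $\mathcal{S}$. To state it we need a topology on automorphism groups and a substitute for the word ``solvable''.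

For a t.d.l.c.\ group $G$ let $\mathrm{Aut}(G)$ be the group of automorphisms of $G$ as a topological group. The \emph{Braconnier topology} is the group topology on $\mathrm{Aut}(G)$ whose basic identity neighborhoods are the sets
\[
\{\alpha\in\mathrm{Aut}(G) : \alpha(x)x^{-1}\in V \text{ and } \alpha^{-1}(x)x^{-1}\in V \text{ for all } x\in C\},
\]
where $C\subseteq G$ is compact and $V$ is an identity neighborhood in $G$. Thus $\alpha$ is close to the identity when $\alpha$ and $\alpha^{-1}$ move every point of a large compact set by a small amount. Let $\mathrm{Inn}(G)\le\mathrm{Aut}(G)$ be the subgroup of inner automorphisms. A topological group $H$ \emph{acts faithfully and continuously by outer automorphisms} on $G$ if there is a continuous injective homomorphism $\psi\colon H\to\mathrm{Aut}(G)$ with $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$. Such an $H$ injects into $\mathrm{Aut}(G)/\mathrm{Inn}(G)$.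

Solvable groups are built from abelian groups by extensions. The \emph{elementary} groups in the sense of Wesolek are built in the same spirit from the two kinds of t.d.l.c.\ groups on which the topology is degenerate. They form the smallest class $\mathcal{E}$ of second countable t.d.l.c.\ groups such that
\begin{enumerate}
\item[(a)] $\mathcal{E}$ contains all second countable profinite groups and all countable discrete groups;
\item[(b)] if $N$ is a closed normal subgroup of a second countable t.d.l.c.\ group $E$ with $N\in\mathcal{E}$ and $E/N\in\mathcal{E}$, then $E\in\mathcal{E}$;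
\item[(c)] if $E=\bigcup_{i\in\mathbf{N}}O_i$, where $O_0\le O_1\le\cdots$ are open subgroups of $E$ that all lie in $\mathcal{E}$, then $E\in\mathcal{E}$.
\end{enumerate}
A t.d.l.c.\ group $H$ is \emph{regionally elementary} if every compactly generated open subgroup $O\le H$ has a compact normal subgroup $K$ such that $O/K$ is second countable and belongs to $\mathcal{E}$. Just as a non-abelian simple group has no non-trivial homomorphism to a solvable group, a group in $\mathcal{S}$ has no non-trivial continuous homomorphism to an elementary group (Lemma~\ref{lem:nohom}).

\medskip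
\noindent\textbf{Question} (\cite{CRW}). \emph{Let $H$ be a t.d.l.c.\ group that acts faithfully and continuously by outer automorphisms on some $G\in\mathcal{S}$. Must $H$ be regionally elementary?}
\medskip

The first cases suggest a positive answer. Every discrete group is regionally elementary (its compactly generated subgroups are countable; take $K=1$), and so is every profinite group (take $K=O$). If $\mathrm{Inn}(G)$ is open in $\mathrm{Aut}(G)$, then $\psi^{-1}(\mathrm{Inn}(G))=\{1\}$ is open and $H$ is discrete. In the natural action of $\mathrm{PGL}_2(\mathbf{Q}_p)$ on $\mathrm{PSL}_2(\mathbf{Q}_p)$, a subgroup that meets $\mathrm{PSL}_2(\mathbf{Q}_p)$ trivially embeds in the finite group $\mathbf{Q}_p^\times/(\mathbf{Q}_p^\times)^2$. A counterexample needs a group $H$ that is neither discrete nor compact, and a group $G$ with outer automorphisms arbitrarily close to the identity. We show that such groups $G$ exist for a wide class of groups $H$.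

For a set of primes $\pi$, a group is \emph{locally pro-$\pi$} if it has an open pro-$\pi$ subgroup; the terms pro-$\pi$ and prosolvable are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:A}
Let $\pi$ be a finite non-empty set of primes and let $H$ be a second countable t.d.l.c.\ group with an open subgroup that is prosolvable and pro-$\pi$. Then there are an abstractly simple, locally pro-$\pi$ group $G\in\mathcal{S}$ and a continuous injective homomorphism $\psi\colon H\to\mathrm{Aut}(G)$ with $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$.
\end{theorem}

\begin{corollary}\label{cor:B}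
Let $p$ be a prime. The group $H=\mathrm{PSL}_2(\mathbf{Q}_p)$ satisfies the hypothesis of Theorem~\ref{thm:A} with $\pi=\{p\}$, it lies in $\mathcal{S}$, and it is not regionally elementary. So $H$ acts faithfully and continuously by outer automorphisms on an abstractly simple, locally pro-$p$ group $G\in\mathcal{S}$, and the answer to the Question is no.
\end{corollary}

The condition on primes in Theorem~\ref{thm:A} cannot be dropped. The second part of the next theorem uses the following known result, which we quote without proof and need nowhere else.
\begin{enumerate}
\item[(K)] If $G\in\mathcal{S}$ is locally pro-$p$, then any locally compact group acting continuously and faithfully on $G$ by topological group automorphisms is locally pro-$p$.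
\end{enumerate}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If a t.d.l.c.\ group $H$ acts continuously and faithfully by automorphisms on some $G\in\mathcal{S}$, then $H$ is locally pro-$\pi$ for some finite set of primes $\pi$. Hence a second countable t.d.l.c.\ group with an open prosolvable subgroup acts faithfully and continuously by outer automorphisms on some $G\in\mathcal{S}$ if and only if it is locally pro-$\pi$ for some finite $\pi$.
\item[(2)] A second countable locally compact group $H$ acts faithfully and continuously by outer automorphisms on some locally pro-$p$ group $G\in\mathcal{S}$ if and only if $H$ is locally pro-$p$.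
\end{enumerate}
\end{theorem}

For groups $H$ without an open prosolvable subgroup we claim nothing beyond the first assertion of (1).

Section~\ref{sec:consequences} deduces Corollary~\ref{cor:B} and Theorem~\ref{thm:C} from Theorem~\ref{thm:A}. The proof of Theorem~\ref{thm:A} has two parts. In Section~\ref{sec:tree} simplicity is obtained from a theorem of Tits on groups acting on trees; this reduces the problem to finding a compactly generated permutation group $F$ with compact point stabilizers that is normalized by a copy of $H$ meeting it trivially. The construction of $F$ is the heart of the paper. Section~\ref{sec:idea} shows its mechanism on a group with six generators. Sections~\ref{sec:nodes}--\ref{sec:F} carry it out: $F$ is the group of automorphisms of a CAT(0) square complex whose local actions lie in a compact group $A$, and $h\in H$ acts by an automorphism whose local actions lie in the coset $hA$.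

\section{Profinite groups and permutation groups}\label{sec:prelim}

All topological groups are Hausdorff. In a t.d.l.c.\ group the compact open subgroups form a base of identity neighborhoods. A compact totally disconnected group is \emph{profinite}: its open normal subgroups form such a base. A finite \emph{$\pi$-group} is a finite group whose order has all its prime divisors in $\pi$. A profinite group $W$ is \emph{pro-$\pi$} (respectively \emph{prosolvable}) if $W/O$ is a $\pi$-group (respectively solvable) for every open normal subgroup $O$. Both properties pass to closed subgroups, to quotients by closed normal subgroups and to direct products, and pro-$p$ groups are prosolvable.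

Two remarks on compact generation will be used. If $E$ is compactly generated and $O\le E$ is open, then $E$ is generated by $O$ and a finite set, because finitely many cosets of $O$ cover a compact generating set. If moreover $[E:O]<\infty$, then $O$ is compactly generated: for a symmetric compact generating set $C$ of $E$ and a transversal $T\ni 1$ of the cosets $Ot$, the compact set $O\cap TCT^{-1}$ generates $O$.

\begin{lemma}\label{lem:filtration}
Let $W$ be a profinite group and let $W=W_0\ge W_1\ge\cdots$ be closed normal subgroups with $\bigcap_n W_n=\{1\}$. Suppose that for each $n$ there is a continuous homomorphism from $W_n$ to a pro-$\pi$ group with kernel $W_{n+1}$. Then $W$ is pro-$\pi$.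
\end{lemma}

\begin{proof}
Let $O\trianglelefteq W$ be open. The compact sets $W_n\setminus O$ decrease and have empty intersection, so $W_n\le O$ for some $n$. Each $W_i/W_{i+1}$ is isomorphic to a closed subgroup of a pro-$\pi$ group, so its finite continuous quotient $W_iO/W_{i+1}O$ is a $\pi$-group. The order of $W/O$ is the product of the orders of these quotients for $i<n$.
\end{proof}

For a countable set $Z$, the group $\mathrm{Sym}(Z)$ carries the \emph{permutation topology}, the topology of pointwise convergence with $Z$ discrete. It is a totally disconnected group topology in which the pointwise stabilizers of finite sets form a base of identity neighborhoods. A homomorphism from a topological group to $\mathrm{Sym}(Z)$ is continuous if and only if all point stabilizers are open.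

\begin{lemma}\label{lem:perm}
Let $Z$ be a countable set and $E\le\mathrm{Sym}(Z)$.
\begin{enumerate}
\item[(a)] If $E$ is compact, its orbits are finite. If $E$ is closed and its orbits are finite, then $E$ is compact.
\item[(b)] If some point stabilizer $E_z$ is compact, then $E$ is a t.d.l.c.\ group and is closed in $\mathrm{Sym}(Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Open subgroups of a compact group have finite index. Conversely, if the orbits are finite, the permutations that preserve each orbit form the product of the finite symmetric groups of the orbits, with the product topology; this is compact and contains $E$. (b) The subgroup $E_z$ is open in $E$, so $E$ is locally compact, and a locally compact subgroup of a Hausdorff group is closed.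
\end{proof}

\section{Consequences of Theorem~\ref{thm:A}}\label{sec:consequences}

\subsection*{Simple groups are not regionally elementary}

\begin{lemma}\label{lem:nohom}
Let $S\in\mathcal{S}$. Then $S$ has no non-trivial compact normal subgroup, every continuous homomorphism from $S$ to a group in $\mathcal{E}$ is trivial, and $S$ is not regionally elementary.
\end{lemma}

\begin{proof}
The group $S$ is infinite because it is not discrete. An infinite profinite group has a proper open normal subgroup, which is infinite; so $S$ is not compact. A compact normal subgroup of $S$ is closed and proper, hence trivial.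

Let $\mathcal{X}$ be the class of second countable t.d.l.c.\ groups $E$ such that every continuous homomorphism $\varphi\colon S\to E$ is trivial. We check that $\mathcal{X}$ has properties (a)--(c), so that $\mathcal{E}\subseteq\mathcal{X}$. If $E$ is discrete, then $\ker\varphi$ is open and normal; it is not $\{1\}$ because $S$ is not discrete, so it is $S$. If $E$ is profinite, then $S\to E/O$ is trivial for every open normal $O$ by the discrete case, so $\varphi(S)\subseteq\bigcap O=\{1\}$. If $N,E/N\in\mathcal{X}$, then $S\to E/N$ is trivial, so $\varphi$ maps into $N$ and is trivial. If $E=\bigcup O_i$ as in (c) with $O_i\in\mathcal{X}$, and $C$ is a compact generating set of $S$, then the compact set $\varphi(C)$ lies in some $O_i$; so $\varphi$ maps into $O_i$ and is trivial.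

If $S$ were regionally elementary, the definition applied to $O=S$ would give $K=\{1\}$ and $S\in\mathcal{E}$, and the identity map of $S$ would be trivial.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:B}, assuming Theorem~\ref{thm:A}]
The group $H=\mathrm{SL}_2(\mathbf{Q}_p)/\{\pm1\}$ is second countable and t.d.l.c., and it is abstractly simple, as is $\mathrm{PSL}_2$ of any field with more than three elements. The image of $\mathrm{SL}_2(\mathbf{Z}_p)$ is an infinite compact open subgroup, so $H$ is not discrete. By the theory of elementary divisors over $\mathbf{Z}_p$, every element of $\mathrm{SL}_2(\mathbf{Q}_p)$ has the form $k\,\mathrm{diag}(p^n,p^{-n})\,k'$ with $k,k'\in\mathrm{SL}_2(\mathbf{Z}_p)$; so $H$ is generated by the images of $\mathrm{SL}_2(\mathbf{Z}_p)$ and $\mathrm{diag}(p,p^{-1})$. Thus $H\in\mathcal{S}$, and $H$ is not regionally elementary by Lemma~\ref{lem:nohom}.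

Let $K_n$ be the kernel of $\mathrm{SL}_2(\mathbf{Z}_p)\to\mathrm{SL}_2(\mathbf{Z}/p^n\mathbf{Z})$. For $n\ge1$ the map $1+p^nB\mapsto B \bmod p$ is a homomorphism from $K_n$ to the additive group of $2\times2$ matrices over $\mathbf{F}_p$ with kernel $K_{n+1}$. By Lemma~\ref{lem:filtration}, $K_1$ is pro-$p$. Its image in $H$ is open and pro-$p$, hence also prosolvable.
\end{proof}

\subsection*{What a continuous action forces}

\begin{proof}[Proof of Theorem~\ref{thm:C}, assuming Theorem~\ref{thm:A}]
(1) Let $\psi\colon H\to\mathrm{Aut}(G)$ be continuous and injective, with $G\in\mathcal{S}$. The idea is that a small open subgroup of $H$ acts faithfully on a locally finite graph. Choose a compact open subgroup $U_0\le G$ and a finite symmetric set $\Sigma\subseteq G\setminus U_0$ with $G=\langle U_0,\Sigma\rangle$. Let $\Delta$ be the graph with vertex set $G/U_0$ in which $gU_0$ is joined to $gusU_0$ for $u\in U_0$, $s\in\Sigma$. The relation is symmetric because $\Sigma$ is, and $\Delta$ is connected because $U_0\cup\Sigma$ generates $G$. The compact set $U_0\Sigma U_0$ is a union of finitely many cosets $xU_0$, say $\delta$ of them, and every vertex has valency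 $\delta$.

Put $U_1=U_0\cap\bigcap_{s\in\Sigma}sU_0s^{-1}$. By continuity of $\psi$ there is a compact open subgroup $V\le H$ with $\psi(h)(x)x^{-1}\in U_1$ for all $h\in V$ and $x\in U_0\cup\Sigma$. For $h\in V$ this gives $\psi(h)(U_0)\subseteq U_0$, with equality because $h^{-1}\in V$ too, and $\psi(h)(s)\in sU_0s^{-1}s=sU_0$ for $s\in\Sigma$. Hence $h\cdot gU_0=\psi(h)(g)U_0$ defines an action of $V$ on $\Delta$ by graph automorphisms that fix the vertex $U_0$. The stabilizer of $gU_0$ contains the identity neighborhood $\{h\in V:\psi(h)(g)g^{-1}\in gU_0g^{-1}\}$, so it is open.

The action is faithful. Indeed, if $h\in V$ acts trivially, then for all $g,g'\in G$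
\[
gg'U_0=\psi(h)(gg')U_0=\psi(h)(g)\,\psi(h)(g')U_0=\psi(h)(g)\,g'U_0 ,
\]
so $g$ and $\psi(h)(g)$ induce the same left multiplication on $G/U_0$. The kernel of the action of $G$ on $G/U_0$ is a closed normal subgroup contained in $U_0$, which is trivial by Lemma~\ref{lem:nohom}. So $\psi(h)$ is the identity, and $h=1$.

Let $W_n$ be the pointwise stabilizer in $V$ of the ball of radius $n$ around the vertex $U_0$. These are open normal subgroups of $V=W_0$ with trivial intersection. The group $W_n$ permutes the neighbors of each of the finitely many vertices at distance $n$, which gives a homomorphism to a finite power of $\mathrm{Sym}(\delta)$ with kernel $W_{n+1}$. By Lemma~\ref{lem:filtration}, $V$ is pro-$\pi$ for the set $\pi$ of primes at most $\delta$. This proves the first assertion, and ``only if'' in the second.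

Conversely, let $H$ be second countable with an open prosolvable subgroup and an open pro-$\pi$ subgroup, $\pi$ finite. Enlarging $\pi$, we may assume $\pi\ne\emptyset$. The intersection of the two subgroups is open, and it is closed in each of them, so it is prosolvable and pro-$\pi$. Theorem~\ref{thm:A} applies.

(2) ``Only if'' is (K). If $H$ has an open pro-$p$ subgroup, then $H$ is t.d.l.c., the subgroup is prosolvable, and Theorem~\ref{thm:A} with $\pi=\{p\}$ gives a locally pro-$p$ group $G$.
\end{proof}

\begin{remark}\label{rem:finite}
The group $\prod_q\mathbf{Z}/q\mathbf{Z}$, the product over all primes, is second countable and prosolvable. Each of its open subgroups contains $\mathbf{Z}/q\mathbf{Z}$ for all large $q$, so by Theorem~\ref{thm:C}(1) it acts faithfully and continuously on no $G\in\mathcal{S}$. Thus the finiteness of $\pi$ in Theorem~\ref{thm:A} is needed.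
\end{remark}

\section{From a permutation group to a simple group}\label{sec:tree}

It is hard to make a group simple and to control its automorphisms at the same time. The next proposition separates the two tasks: it accepts a permutation group with no simplicity property at all.

\begin{proposition}\label{prop:reduction}
Let $\pi$ be a non-empty set of primes, $H$ a topological group, $\Gamma$ a countable set with a base point $o$, $F$ a subgroup of $\mathrm{Sym}(\Gamma)$, and $h\mapsto\hat h$ a continuous homomorphism $H\to\mathrm{Sym}(\Gamma)$. Suppose that
\begin{enumerate}
\item[(F1)] $F$ is transitive, and the stabilizer $U=F_o$ is an infinite pro-$\pi$ group in the permutation topology;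
\item[(F2)] $F$ is generated by $U$ and finitely many involutions;
\item[(F3)] $\hat hF\hat h^{-1}=F$ for all $h\in H$, and $\hat h\in F$ only for $h=1$.
\end{enumerate}
Then there are an abstractly simple, locally pro-$\pi$ group $G\in\mathcal{S}$ and a continuous injective homomorphism $\psi\colon H\to\mathrm{Aut}(G)$ with $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$.
\end{proposition}

\begin{example}\label{ex:affine}
The hypotheses can be met with $H$ non-discrete. Let $D\le\mathrm{GL}_2(\mathbf{Q}_p)$ be generated by $t=\mathrm{diag}(p,p^{-1})$ and the coordinate swap $s$; then $s$ and $ts$ are involutions generating $D$. Let $F=\mathbf{Q}_p^2\rtimes D$, $U=\mathbf{Z}_p^2$ and $\Gamma=F/U$, so that $(a,w)U=(a',w')U$ if and only if $w=w'$ and $a-a'\in w\mathbf{Z}_p^2$. The lattices $t^n\mathbf{Z}_p^2$, $n\in\mathbf{Z}$, have intersection $0$ and sum $\mathbf{Q}_p^2$; the first fact makes the action of $F$ on $\Gamma$ faithful, and the second gives (F2). The map $U\to\mathrm{Sym}(\Gamma)$ is continuous and injective, which gives (F1) with $\pi=\{p\}$. Let $H=1+p\mathbf{Z}_p$ act on $F$ by the automorphisms $(a,w)\mapsto(ha,w)$. They preserve $U$, so they induce permutations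 $\hat h$ of $\Gamma$ that normalize $F$, and $\hat h$ fixes $(a,w)U$ as soon as $(h-1)a\in w\mathbf{Z}_p^2$. If $\hat h\in F$, then $\hat h$ fixes the coset $U$, so it equals some $u\in U$, and $(h-1)a-u\in w\mathbf{Z}_p^2$ for all $a$ and $w$. Hence $(h-1)a=u$ for all $a$, and $h=1$.
\end{example}

The proof of the proposition rests on a theorem of Tits. Let $G$ be a group of automorphisms of a tree. Given a path $C$ in the tree, finite or infinite, the \emph{branch} at a vertex $x$ of $C$ is the set of vertices whose nearest point on $C$ is $x$; an automorphism that fixes $C$ pointwise preserves every branch. The group $G$ has \emph{property (P)} if for every path $C$ and every family $(g_x)_{x\in C}$ of elements of $G$ fixing $C$ pointwise, the automorphism that agrees with $g_x$ on the branch at $x$, for each $x$, lies in $G$. An \emph{end} is a class of rays, two rays being equivalent when their intersection is a ray; from each vertex there is exactly one ray in each class.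

\begin{theorem}[Tits {\cite[Theorem 4.5]{Tits}}]\label{thm:tits}
Let $G$ be a group of automorphisms of a tree that has property (P), stabilizes no proper non-empty subtree and fixes no end. Then the subgroup $G^+$ generated by the pointwise stabilizers of edges is trivial or simple.
\end{theorem}

We shall take for $G$ the group of all automorphisms of a tree with prescribed local actions. To have $G^+=G$ the prescribed permutation groups must be generated by their point stabilizers. The group $F$ need not have this property, and we have no control over the index of the normal closure of $U$ in $F$. The first step repairs this with a wreath product, in which the shift of coordinates is a new element that fixes a point.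

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Fix $p\in\pi$. The set $\Gamma$ is infinite, because $U$ is.

\medskip\noindent\emph{Step 1: the permutation group $Q$.}
Let $\Omega=\Gamma^p$, let $F^p$ act on $\Omega$ coordinatewise, and let $\tau(\omega_1,\dots,\omega_p)=(\omega_p,\omega_1,\dots,\omega_{p-1})$. Then $\tau(f_1,\dots,f_p)\tau^{-1}=(f_p,f_1,\dots,f_{p-1})$. We note:
\begin{equation}\label{eq:coord}
\text{if }(f_1,\dots,f_p)\tau^j=(g_1,\dots,g_p)\text{ with } f_i,g_i\in\mathrm{Sym}(\Gamma),\text{ then }\tau^j=1\text{ and }f_i=g_i.
\end{equation}
Indeed, if $\tau^j\neq1$, the first coordinate of $(f_1,\dots,f_p)\tau^j\omega$ does not depend on $\omega_1$, while $g_1\omega_1$ does. So $R=\langle F^p,\tau\rangle\le\mathrm{Sym}(\Omega)$ is the semidirect product $F^p\rtimes\langle\tau\rangle$. It is transitive, and the stabilizer of $(o,\dots,o)$ is $U^p\rtimes\langle\tau\rangle$. The map $U^p\to\mathrm{Sym}(\Omega)$ is continuous and injective on a compact group, so its image is a pro-$\pi$ group, and $U^p\rtimes\langle\tau\rangle$ is an infinite pro-$\pi$ group since $p\in\pi$. By Lemma~\ref{lem:perm}, $R$ is t.d.l.c.\ and closed in $\mathrm{Sym}(\Omega)$.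 By (F2) it is generated by this stabilizer and a finite set.

Let $Q$ be the subgroup of $R$ generated by all point stabilizers $R_\omega$. It is normal and open in $R$, and $Q_\omega=R_\omega$. We claim that $[R:Q]<\infty$. Since $\tau\in Q$ and $Q\trianglelefteq R$, for every $f\in F$ the group $Q$ contains
\[
(f,1,\dots,1)\,\tau\,(f,1,\dots,1)^{-1}\,\tau^{-1}=(f,f^{-1},1,\dots,1).
\]
In the first two coordinates $(f,f^{-1})(g,g^{-1})((fg)^{-1},fg)=(1,f^{-1}g^{-1}fg)$, so $Q$ contains $[F,F]$ in the second coordinate and, after conjugation by $\tau$, in every coordinate. It contains $U^p$, hence the normal closure $\langle\!\langle U\rangle\!\rangle$ of $U$ in $F$ in every coordinate. So $Q\ge K^p$ for $K=[F,F]\langle\!\langle U\rangle\!\rangle$. By (F2), $F/K$ is an abelian group generated by finitely many elements of order at most $2$, so it is finite, and the claim follows. We record what we need: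
\begin{enumerate}
\item[(Q1)] $Q$ is closed in $\mathrm{Sym}(\Omega)$ and compactly generated, being open of finite index in $R$;
\item[(Q2)] $Q$ has finitely many orbits on $\Omega$, having finite index in the transitive group $R$, and it fixes no point $\omega$, since $(f,f^{-1},1,\dots,1)$ moves $\omega$ when $f$ moves $\omega_1$;
\item[(Q3)] $Q$ is generated by its point stabilizers, which are conjugate in $R$ to $U^p\rtimes\langle\tau\rangle$; they are open in $Q$, infinite and pro-$\pi$, and have finite orbits.
\end{enumerate}

\medskip\noindent\emph{Step 2: the tree and the group $G$.}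
The group $Q$ may be intransitive, so we alternate it with a finite transitive group that is generated by point stabilizers of order $p$. Let $N=\mathrm{SL}_2(\mathbf{F}_p)$ act on $Y=\mathbf{F}_p^2\setminus\{0\}$. The action is transitive, the stabilizers of the two standard basis vectors are the upper and the lower unitriangular groups, which have order $p$ and generate $N$, and $|Y|=p^2-1\ge3$.

Let $\mathbb{T}$ be the biregular tree whose vertices of type $1$ have valency $|\Omega|=\aleph_0$ and whose vertices of type $2$ have valency $|Y|$. Write $\mathrm{nb}(u)$ for the set of neighbors of $u$. Choose a coloring $\kappa$ of the vertices of type $2$ by $\Omega$ and of the vertices of type $1$ by $Y$ that restricts to a bijection $\mathrm{nb}(v)\to\Omega$ for each $v$ of type $1$ and to a bijection $\mathrm{nb}(w)\to Y$ for each $w$ of type $2$. It is constructed outwards from a root: at each new vertex one neighbor is already colored, and the others receive the remaining colors. The \emph{local action} of a type-preserving automorphism $g$ at $u$ is the permutation $\sigma(g,u)=\kappa\circ g\circ(\kappa|_{\mathrm{nb}(u)})^{-1}$ of $\Omega$ or $Y$. It satisfies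 $\sigma(gg',u)=\sigma(g,g'u)\sigma(g',u)$, so
\[
G=\{g \text{ type-preserving}:\ \sigma(g,v)\in Q \text{ for } v \text{ of type }1,\ \sigma(g,w)\in N\text{ for } w \text{ of type }2\}
\]
is a group. It is closed in $\mathrm{Sym}(V\mathbb{T})$: a limit $g$ of elements $g_i\in G$ is a type-preserving automorphism with $\sigma(g_i,u)\to\sigma(g,u)$ pointwise, $Q$ is closed and $N$ is finite.

An automorphism is determined by the image of one vertex and its local actions. Conversely, an automorphism $g$ fixing a vertex $v$ can be built outwards from $v$. Write $u^-$ for the neighbor of $u\neq v$ in the direction of $v$. Choose any local action at $v$. Once $g$ is defined on $u^-$ and $u$, choose a permutation $\theta_u$ with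
\begin{equation}\label{eq:fit}
\theta_u\,\kappa(u^-)=\kappa(gu^-),
\end{equation}
and let $g$ map $\mathrm{nb}(u)$ onto $\mathrm{nb}(gu)$ by the bijection that induces $\theta_u$ on colors; by \eqref{eq:fit} this agrees with the value at $u^-$.

\begin{enumerate}
\item[(E)] \emph{For every vertex $v$, the homomorphism $\sigma(\cdot,v)$ maps $G_v$ onto $Q$ (type $1$) or onto $N$ (type $2$).}
\end{enumerate}
We must solve \eqref{eq:fit} in $N$ or $Q$ at each $u\ne v$. If $u$ has type $2$, use the transitivity of $N$. If $u$ has type $1$, then either $u^-=v$ is fixed and $\theta_u=1$ works, or $u^-$ is a neighbor of the type $1$ vertex $u^{--}$, whose local action lies in $Q$ and maps $\kappa(u^-)$ to $\kappa(gu^-)$. This proves (E). For adjacent vertices $u,u'$, the pointwise stabilizer $G_{(u,u')}$ is the preimage under $\sigma(\cdot,u)$ of the stabilizer of $\kappa(u')$.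

\medskip\noindent\emph{Step 3: $G$ is t.d.l.c., locally pro-$\pi$ and non-discrete.}
Let $v,w$ be adjacent, of types $1$ and $2$, and put $W=G_{(v,w)}$, an open subgroup of $G$. For a vertex $u$ let $u^\circ$ be its neighbor in the direction of the edge $vw$, with $v^\circ=w$ and $w^\circ=v$. An element of $G$ that fixes $u$ and $u^\circ$ acts on $\mathrm{nb}(u)$ through $Q_{\kappa(u^\circ)}$ or $N_{\kappa(u^\circ)}$, and these groups have finite orbits. If $u$ and $u^\circ$ have finite $W$-orbits, their common stabilizer has finite index in $W$, so every neighbor of $u$ has a finite $W$-orbit. By induction on the distance to the edge all $W$-orbits are finite, so $W$ is compact and $G$ is t.d.l.c.\ by Lemma~\ref{lem:perm}. Let $W_n$ be the pointwise stabilizer in $W$ of the set of vertices at distance at most $n$ from $\{v,w\}$. The local actions at the vertices at distance $n$ give a continuous homomorphism from $W_n$ to a product of groups $Q_\omega$ and $N_y$ with kernel $W_{n+1}$, so $W$ is pro-$\pi$ by Lemma~\ref{lem:filtration}. By (E), $W$ maps onto the infinite group $Q_{\kappa(w)}$; an infinite compact group is not discrete, so $G$ is not discrete. Finally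 $G_w$ is compact, since it contains $W$ with finite index.

\medskip\noindent\emph{Step 4: $G$ is simple.}
By (E), $G_w$ is transitive on $\mathrm{nb}(w)$ for $w$ of type $2$. Any two vertices of type $1$ are linked by a chain of such vertices with consecutive terms at distance $2$. Hence
\begin{equation}\label{eq:trans}
\text{a subgroup of $G$ that contains $G_w$ for all $w$ of type $2$ is transitive on type $1$.}
\end{equation}
By (E) and (Q2), for $v$ of type $1$ the group $G_v$ fixes no neighbor of $v$. So it fixes no vertex other than $v$ and no end, for it would fix the path from $v$ to that vertex, or the ray from $v$ to that end.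

We check the hypotheses of Theorem~\ref{thm:tits}. Let $C$ and $(g_x)$ be as in property (P), and let $g$ agree with $g_x$ on the branch at $x$. If $u$ lies in the branch at $x$, every neighbor of $u$ lies in the same branch, or else $u=x$ and the neighbor lies on $C$ and is fixed by both $g$ and $g_x$. So $\sigma(g,u)=\sigma(g_x,u)$, and $g\in G$. A non-empty $G$-invariant subtree that contains a vertex of type $1$ contains all of them by \eqref{eq:trans}, and then every vertex of type $2$, which lies between two of its neighbors. Otherwise the subtree is a single vertex of type $2$, fixed by $G$; this is excluded, as is a fixed end, by the previous paragraph.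

So $G^+$, which contains the infinite group $W$, is simple. Since $Q$ and $N$ are generated by their point stabilizers, (E) shows that each $G_u$ is generated by the preimages $G_{(u,u')}$, $u'\in\mathrm{nb}(u)$. Thus $G^+$ contains all vertex stabilizers. It is transitive on type $1$ by \eqref{eq:trans} and contains $G_v$, so $G^+=G$.

\medskip\noindent\emph{Step 5: $G$ is compactly generated.}
Let $v,w,W$ be as in Step 3. By (Q1), $Q$ is generated by the open subgroup $Q_{\kappa(w)}$ and a finite set; lifting the finite set by (E), we see that $G_v$ is generated by $W$ and a finite set. By (Q2) and (E), $G_v$ has finitely many orbits on $\mathrm{nb}(v)$, with representatives $w_1,\dots,w_r$. The group $G'=\langle G_v,G_{w_1},\dots,G_{w_r}\rangle$ is compactly generated and contains $G_{w'}$ for every $w'\in\mathrm{nb}(v)$. So the orbit $G'v$ contains all vertices at distance $2$ from $v$ and, after translation by $G'$, all vertices at distance $2$ from any of its members. Hence $G'$ is transitive on type $1$; it contains $G_v$, so $G'=G$. We have shown that $G\in\mathcal{S}$.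

\medskip\noindent\emph{Step 6: the action of $H$.}
Let $\rho(h)=(\hat h,\dots,\hat h)\in\mathrm{Sym}(\Omega)$. By (F3) it normalizes $F^p$, and it commutes with $\tau$, so it normalizes $R$; since $\rho(h)R_\omega\rho(h)^{-1}=R_{\rho(h)\omega}$, it normalizes $Q$. Fix a vertex $v_0$ of type $1$. There is a unique type-preserving automorphism $\tilde h$ of $\mathbb{T}$ that fixes $v_0$ and has local action $\rho(h)$ at all vertices of type $1$ and $1$ at all vertices of type $2$. To build it outwards from $v_0$ we check \eqref{eq:fit}. If $u\ne v_0$ has type $1$, then $u^-$ is a neighbor of $u^{--}$, where the local action is $\rho(h)$, so $\kappa(\tilde hu^-)=\rho(h)\kappa(u^-)$. If $u$ has type $2$, then $u^-$ is the fixed vertex $v_0$ or a neighbor of $u^{--}$, where the local action is $1$, so $\kappa(\tilde hu^-)=\kappa(u^-)$. By uniqueness $h\mapsto\tilde h$ is a homomorphism. The local actions of $\tilde hg\tilde h^{-1}$ for $g\in G$ lie in $\rho(h)Q\rho(h)^{-1}=Q$ and in $N$, so $\tilde h$ normalizes $G$, and $\psi(h)(g)=\tilde hg\tilde h^{-1}$ defines a homomorphism $\psi\colon H\to\mathrm{Aut}(G)$.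

\emph{Continuity.} The automorphism $\tilde h$ fixes a given vertex as soon as $\rho(h)$ fixes the finitely many colors in $\Omega$ on the path from $v_0$ to it, and this holds on an identity neighborhood in $H$ because $h\mapsto\hat h$ is continuous. Let $C\subseteq G$ be compact and let $B$ be a finite set of vertices; the pointwise stabilizers of such sets $B$ form a base at $1$ in $G$. The set $B'=C^{-1}B$ is finite, since $C^{-1}$ is compact and vertex stabilizers are open. If $\tilde h$ fixes $B\cup B'$ pointwise, then for $x\in C$ and $b\in B$
\[
\psi(h)(x)x^{-1}\,b=\tilde hx\tilde h^{-1}(x^{-1}b)=\tilde hx(x^{-1}b)=\tilde hb=b ,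
\]
and the same holds with $h^{-1}$ in place of $h$. So $\psi$ is continuous at $1$, hence continuous.

\emph{Faithful and outer.} Suppose that $\psi(h)$ is conjugation by $g\in G$. Then $z=g^{-1}\tilde h$ centralizes $G$. For $v$ of type $1$ the vertex $zv$ is fixed by $G_v$, so $zv=v$ by Step 4. A vertex of type $2$ is the only common neighbor of two of its neighbors, so $z=1$. Hence $\tilde h=g\in G$ and $\rho(h)=\sigma(\tilde h,v_0)\in Q\le R$. By \eqref{eq:coord}, $\hat h\in F$, and $h=1$ by (F3). The case $g=1$ shows that $\psi$ is injective, and the general case that $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$.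
\end{proof}

\section{The mechanism on six generators}\label{sec:idea}

It remains to find $F$ for a given $H$. Suppose that $F=\langle U,f_1,\dots,f_r\rangle$ and that $H$ fixes $o$. An open subgroup $V$ of $H$ fixes the points $f_io$, so it changes each generator $f_i$ only within the coset $f_iU$. Yet $V$ acts faithfully on $\Gamma$, and no element of $V\setminus\{1\}$ may act like an element of $U$. We need a device that takes objects which $V$ moves only in the way $U$ could, and produces from them objects that $V$ moves and $U$ does not.

\begin{example}\label{ex:gadget}
Let $\lambda,\mu,c$ range over $\mathbf{Z}/2\mathbf{Z}$, and let $\Gamma_1$ be the group generated by six involutions $d(\lambda),a(\mu),b_c$ subject to $d(\lambda)a(\mu)d(\lambda)=b_{\lambda+\mu}$. Conjugation by $d(0)$ exchanges $a(0)\leftrightarrow b_0$ and $a(1)\leftrightarrow b_1$; conjugation by $d(1)$ exchanges $a(0)\leftrightarrow b_1$ and $a(1)\leftrightarrow b_0$. The six generators are distinct in $\Gamma_1$: send the $a$'s and $b$'s to a basis of $\mathbf{F}_2^4$ and the $d$'s to these two permutations of the basis, in $\mathbf{F}_2^4\rtimes\mathrm{Sym}(4)$. Consider two permutations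 of the generators,
\[
\begin{array}{llll}
k\colon & d(\lambda)\mapsto d(\lambda+1), & a(\mu)\mapsto a(\mu-1), & b_c\mapsto b_c,\\
h\colon & d(\lambda)\mapsto d(\lambda), & a(\mu)\mapsto a(\mu+1), & b_c\mapsto b_{c+1}.
\end{array}
\]
Both preserve the relations: $k$ keeps the sum $\lambda+\mu$, and $h$ raises it by one. So they are commuting automorphisms of $\Gamma_1$. Let $F_1=\Gamma_1\rtimes\langle k\rangle$ act on the set $\Gamma_1$, with $\Gamma_1$ acting by left multiplication. The stabilizer of $1$ is $U_1=\langle k\rangle$, the group $F_1$ is generated by $U_1$, $d(0)$ and $a(0)$, and $h$ normalizes $F_1$. On the $d$'s, $h$ agrees with $1\in U_1$; on the $a$'s it agrees with $k\in U_1$. But no element of $U_1$ does both, and the $b$'s record this: $h$ exchanges $b_0$ and $b_1$, which $U_1$ fixes. So $h\notin F_1$.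
\end{example}

Now let $V_0\ge V_1\ge V_2\ge\cdots$ be open subgroups of $H$, each of index $2$ in the previous one, with trivial intersection. Let $V_0$ act on the gadget of Example~\ref{ex:gadget} through $V_0/V_1$; the stabilizer of $b_c$ is $V_1$. To see $V_1/V_2$ we attach to $b_c$ a new gadget $d_c(\lambda),a_c(\mu),\dots$ on which $V_1$ acts through $V_1/V_2$, and so on. To keep the number of generators finite, the new letters should be conjugates of the old ones, say $b^1_c\,d(\lambda)\,b^1_c=d_c(\lambda)$ and $b^2_c\,a(\mu)\,b^2_c=a_c(\mu)$ for involutions $b^1_c,b^2_c$ that are themselves conjugates of $b_c$.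

Here the naive plan breaks. An element $h\in V_1\setminus V_2$ should fix $a(\mu)$ and $b=b^2_c$ and exchange $a_c(0)$ with $a_c(1)$, and this violates the relation $b\,a(\mu)\,b=a_c(\mu)$. The failure is unavoidable: the group $\Gamma$ defined by all these relations is finitely generated, and if $H$ acts on a finitely generated group by group automorphisms with open stabilizers, an open subgroup of $H$ acts trivially.

The way out is to let $h$ act on the Cayley graph of $\Gamma$ by a graph automorphism whose local action varies from vertex to vertex. The relation $b\,a(\mu)=a_c(\mu)\,b$ is a square with corners $1$, $b$, $a_c(\mu)$ and $b\,a(\mu)$. If $h$ fixes $1$ and $b$ and sends $a_c(\mu)$ to $a_c(\mu+1)$, it must send $b\,a(\mu)$ to $b\,a(\mu+1)$. In the same way the square $b\,a_c(\mu)=a(\mu)\,b$ forces $h$ to fix $b\,a_c(\mu)$. So at the vertex $b$ the letters $a(\mu)$ are exchanged and the letters $a_c(\mu)$ are fixed. This is how $hkk_c$ acts on them, where $k$ and $k_c$ are the permutations of Example~\ref{ex:gadget} for the old and the new gadget. The error is absorbed by the group $A$ generated by one such permutation for each gadget. This dictates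 the rest of the construction. The group $A$ is an infinite product of finite cyclic groups; $F$ consists of the automorphisms with all local actions in $A$; and we must show that local actions can be chosen consistently on the whole Cayley graph. For this we arrange that the squares form a CAT(0) complex, in which the choice at each vertex is constrained by at most two earlier vertices.

\section{Nodes and jumps}\label{sec:nodes}

From now on $\pi$ and $H$ are as in Theorem~\ref{thm:A}, $V_0\le H$ is an open subgroup that is prosolvable and pro-$\pi$, and $M$ is the cyclic group of order $\prod_{q\in\pi}q$, written additively. In this section we build the $H$-set that indexes the gadgets. All hypotheses on $H$ are used here.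

Since $V_0$ is profinite and second countable, it has a descending sequence of open normal subgroups with trivial intersection. The successive quotients are finite solvable $\pi$-groups, so the sequence can be refined to open subgroups
\[
V_0\ge V_1\ge V_2\ge\cdots,\qquad V_{n+1}\trianglelefteq V_n,\qquad |V_n/V_{n+1}|\in\pi\cup\{1\},\qquad \bigcap_nV_n=\{1\};
\]
the value $1$ allows the sequence to become constant when $V_0$ is finite. By compactness every identity neighborhood contains some $V_n$. Each $V_n/V_{n+1}$ embeds in $M$, and we choose homomorphisms $\chi_n\colon V_n\to M$ with kernel $V_{n+1}$. Solvability makes the steps cyclic, and the finiteness of $\pi$ lets one finite group $M$ serve at every step.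

\subsection*{Nodes}
We define $H$-sets $\mathcal{V}_n$ with $\mathcal{V}_{n+1}=\mathcal{V}_n\times M$ as sets. The elements of $\mathcal{V}_n$ are the \emph{nodes of level $n$}; the \emph{parent} of $v=(u,c)$ is $v^-=u$, and $v$ is a \emph{child} of $u$. Put $\mathcal{V}_0=H/V_0$ and $r_0=V_0\in\mathcal{V}_0$. The inductive hypothesis is that every $H$-orbit in $\mathcal{V}_n$ has a chosen \emph{base point} $v^*$, which is a descendant of $r_0$ (or $r_0$ itself) and has stabilizer exactly $V_n$. For each $u$ in the orbit of $v^*$ choose $h_u\in H$ with $h_uv^*=u$ and $h_{v^*}=1$. For $h\in H$ the element $h_{hu}^{-1}hh_u$ fixes $v^*$, so we may put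
\[
m(h,u)=\chi_n(h_{hu}^{-1}\,h\,h_u)\in M .
\]
From $h_{ghu}^{-1}ghh_u=(h_{ghu}^{-1}gh_{hu})(h_{hu}^{-1}hh_u)$ we get the cocycle identity
\begin{equation}\label{eq:cocycle}
m(gh,u)=m(g,hu)+m(h,u),
\end{equation}
so $h(u,c)=(hu,\,c+m(h,u))$ is an action of $H$ on $\mathcal{V}_{n+1}$. An element $h$ fixes $(v^*,c)$ if and only if $h\in V_n$ and $m(h,v^*)=\chi_n(h)=0$, that is, $h\in V_{n+1}$. Every orbit in $\mathcal{V}_{n+1}$ contains a point $(v^*,c)$ for some base point $v^*$ of $\mathcal{V}_n$; we choose one such point as its base point, and the induction continues.

For $H=\mathbf{Z}_p$, $V_n=p^n\mathbf{Z}_p$ and $\pi=\{p\}$, the set $\mathcal{V}_n$ has $p^n$ elements and each orbit has $[V_0:V_n]=p^n$ elements, so $\mathcal{V}_n\cong\mathbf{Z}/p^n\mathbf{Z}$. In general new orbits appear whenever $\chi_n$ is not onto; this does no harm.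

Let $\mathcal{V}=\bigsqcup_n\mathcal{V}_n$. It is infinite, and countable because $H/V_0$ is a discrete second countable space. We have $(hv)^-=h(v^-)$. Stabilizers of nodes are conjugates of the $V_n$, so they are open, and $H$ acts faithfully on $\mathcal{V}$ since $\bigcap V_n=\{1\}$. The function $h\mapsto m(h,v)$ is locally constant, because $h(v,0)=(hv,m(h,v))$ and the stabilizer of $(v,0)$ is open.

\subsection*{Jumps}
Passing to children leads from $r_0$ only to its descendants. The other points of $\mathcal{V}_0$ may be infinitely many, and $H$ need not be compactly generated, so we cannot afford a generator for each. Instead we let deep nodes point back to level $0$. An equivariant map can send a base point $v^*\in\mathcal{V}_n$ to $tV_0$ exactly when $V_n\subseteq tV_0t^{-1}$, and this holds for large $n$. Let $(t_k)$ be a finite or infinite sequence of representatives of $H/V_0$. Choose distinct levels $n_k\ge1$ with $V_{n_k}\subseteq t_kV_0t_k^{-1}$, put $\mathcal{V}_J=\bigcup_k\mathcal{V}_{n_k}$, and define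
\[
J\colon\mathcal{V}_J\to\mathcal{V}_0,\qquad J(hv^*)=ht_kV_0\quad\text{for a base point } v^*\in\mathcal{V}_{n_k}.
\]
If $hv^*=h'v^*$, then $h^{-1}h'\in V_{n_k}$ fixes $t_kV_0$; so $J$ is well defined, and it is $H$-equivariant. Note that $v^-\neq v$ and $J(v)\neq v$, as the levels differ.

\section{The square complex}\label{sec:complex}

\subsection*{Letters and moves}
The \emph{letters} are the following symbols, with $\lambda,\mu\in M$:
\[
d_v(\lambda),\ a_v(\mu)\ \ (v\in\mathcal{V});\qquad b^0_v,\ b^1_v,\ b^2_v\ \ (v\in\mathcal{V}\setminus\mathcal{V}_0);\qquad b^3_v,\ b^4_v\ \ (v\in\mathcal{V}_J);\qquad e_1,\dots,e_4 .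
\]
The \emph{label} of a letter is obtained by forgetting $\lambda,\mu$, so the labels are $d_v,a_v,b^i_v,e_i$; the \emph{type} is obtained by forgetting $v$ as well. Some letters exchange certain pairs of other letters. For all $\lambda,\mu\in M$ and all nodes for which the symbols are defined:
\begin{enumerate}
\item[(M1)] $d_u(\lambda)$ exchanges $a_u(\mu)\leftrightarrow b^0_{(u,\lambda+\mu)}$;
\item[(M2)] $b^1_v$ exchanges $d_{v^-}(\lambda)\leftrightarrow d_v(\lambda)$, and $b^3_v$ exchanges $d_{J(v)}(\lambda)\leftrightarrow d_v(\lambda)$;
\item[(M3)] $b^2_v$ exchanges $a_{v^-}(\mu)\leftrightarrow a_v(\mu)$, and $b^4_v$ exchanges $a_{J(v)}(\mu)\leftrightarrow a_v(\mu)$;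
\item[(M4)] $e_i$ exchanges $b^0_v\leftrightarrow b^i_v$ for $1\le i\le4$.
\end{enumerate}
Rule (M1) is the gadget of Example~\ref{ex:gadget} at the node $u$; (M2) and (M3) copy a gadget to a child or along a jump; (M4) makes the copying letters out of $b^0_v$. If $x$ exchanges $y\leftrightarrow y'$, we say that \emph{$x$ moves $y$} and write $y^x=y'$. For given $x$ each letter occurs in at most one exchanged pair, so $y^x$ is well defined; moreover $x$ moves $y^x$, $(y^x)^x=y$ and $y^x\neq y$. Whether $x$ moves $y$ depends only on the labels of $x$ and $y$.

\begin{figure}[ht]
\centering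
\begin{tikzpicture}[scale=0.85,>=stealth]
\node (d) at (-1,0) {$d$}; \node (a) at (2.25,0) {$a$}; \node (b0) at (0,3) {$b^0$};
\node (b1) at (-3.5,1) {$b^1$}; \node (b3) at (-2,1) {$b^3$};
\node (b2) at (1.5,1) {$b^2$}; \node (b4) at (3,1) {$b^4$};
\node (e1) at (-3.5,2) {$e_1$}; \node (e3) at (-2,2) {$e_3$};
\node (e2) at (1.5,2) {$e_2$}; \node (e4) at (3,2) {$e_4$};
\foreach \x/\y in {d/a,d/b0,b1/d,b3/d,b2/a,b4/a,e1/b1,e2/b2,e3/b3,e4/b4,e1/b0,e2/b0,e3/b0,e4/b0}
  \draw[->] (\x) -- (\y);
\node (g) at (5.2,0.4) {$g$}; \node (gx) at (7.6,0.4) {$gx$};
\node (gy) at (5.2,2.6) {$gy$}; \node (gz) at (7.6,2.6) {$gyx$};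
\draw (g) -- node[below] {$x$} (gx); \draw (gy) -- node[above] {$x$} (gz);
\draw (g) -- node[left] {$y$} (gy); \draw (gx) -- node[right] {$y^x$} (gz);
\end{tikzpicture}
\caption{Left: the types of letters, with an arrow from one type to another when letters of the first type move letters of the second. The graph has no triangle. Right: the square of the complex $X$ at a vertex $g$ spanned by letters $x,y$ such that $x$ moves $y$; it expresses the relation $yx=xy^x$.}
\label{fig:types}
\end{figure}

Let $L$ be the graph whose vertices are the letters, with $x$ and $y$ adjacent when one moves the other; $\mathrm{nb}(x)$ is the set of neighbors of $x$. The types of adjacent letters are adjacent in the graph of Figure~\ref{fig:types}, and the arrow tells which letter moves the other; so in an adjacent pair exactly one letter moves the other. The type graph has no loops. It has no triangles either: the neighbors $a,b^0,b^1,b^3$ of $d$ are pairwise non-adjacent, so are the neighbors $d,b^2,b^4$ of $a$ and the neighbors $b^0,b^i$ of $e_i$, and every edge has an end among $d,a,e_i$. Hence $L$ is a simple graph without triangles. This explains the auxiliary letters: a single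 letter that copied both $d_u$ and $a_u$ would form a triangle with them, and so would $b^0_{(u,c)}$ if it moved $a_u$.

For adjacent $x,y$ put $\Phi_x(y)=y^x$ if $x$ moves $y$, and $\Phi_x(y)=y$ if $y$ moves $x$. Then $\Phi_x$ is an involution of $\mathrm{nb}(x)$, and
\begin{equation}\label{eq:phi}
\Phi_{\Phi_x(y)}(x)=\Phi_y(x)\qquad(x,y\text{ adjacent}).
\end{equation}
Indeed, if $x$ moves $y$, then $x$ moves $y^x$ and both sides equal $x$; if $y$ moves $x$, then $\Phi_x(y)=y$.

\subsection*{The group $\Gamma$}
Let $\Gamma$ be the group generated by the letters subject to $x^2=1$ for all letters $x$ and $xyx=y^x$ whenever $x$ moves $y$. All relators have even length, so there is a \emph{parity} homomorphism $\Gamma\to\mathbf{Z}/2\mathbf{Z}$ that sends each letter to $1$; in particular no letter is trivial in $\Gamma$. Since each letter is its own inverse, $\Gamma$ is also the monoid presented by $xx=1$ and $xyxy^x=1$. In other words: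
\begin{enumerate}
\item[(W)] two words in the letters are equal in $\Gamma$ if and only if they are connected by a chain of insertions and deletions of subwords $xx$ and $x\,y\,x\,y^x$, where $x$ moves $y$.
\end{enumerate}

\begin{lemma}\label{lem:fg}
The group $\Gamma$ is generated by the finite set of letters $d_{r_0}(\lambda)$, $a_{r_0}(\mu)$, $e_1,\dots,e_4$.
\end{lemma}

\begin{proof}
Let $\Gamma'$ be the subgroup they generate. If $x,y\in\Gamma'$ and $x$ moves $y$, then $y^x=xyx\in\Gamma'$. Call a node $u$ good if all $d_u(\lambda)$ and $a_u(\mu)$ lie in $\Gamma'$. Let $u$ be good and $v=(u,c)$. Then $b^0_v=a_u(c)^{d_u(0)}\in\Gamma'$ by (M1), and all defined $b^i_v$ lie in $\Gamma'$ by (M4). The letters $b^1_v,b^2_v$ show that $v$ is good, and if $v\in\mathcal{V}_J$, the letters $b^3_v,b^4_v$ then show that $J(v)$ is good. Now $r_0$ is good, hence so are its descendants. A base point $v^*\in\mathcal{V}_{n_k}$ is a descendant of $r_0$ of level at least $1$, so it is the child of a good node, and $J(v^*)=t_kV_0$ is good. Thus all nodes of level $0$ are good, hence all nodes, and every $b^i_v$ lies in $\Gamma'$ because $v^-$ is good.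
\end{proof}

\subsection*{The complex $X$}
We fill the squares of the Cayley graph of $\Gamma$ with respect to the infinite set of all letters. We do not yet know that distinct letters are distinct in $\Gamma$, so the cells are defined formally. The vertices of $X$ are the elements of $\Gamma$. The edges are the pairs $\{(g,x),(gx,x)\}$ with $g\in\Gamma$ and $x$ a letter; such an edge joins $g$ to $gx\ne g$, and we call it the edge $x$ at $g$, or at $gx$. A \emph{corner} is a pair $(g,\{x,y\})$ with $x,y$ adjacent in $L$. With $x$ moving $y$, put
\[
\iota_1(g,\{x,y\})=(gx,\{x,y^x\}),\qquad \iota_2(g,\{x,y\})=(gy,\{x,y\}).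
\]
These are involutions of the set of corners. They commute, since $\iota_1\iota_2$ and $\iota_2\iota_1$ send the corner to $(gyx,\{x,y^x\})$ and $(gxy^x,\{x,y^x\})$, and $xy^x=x\cdot xyx=yx$. The maps $\iota_1$ and $\iota_1\iota_2$ have no fixed point because $y^x\ne y$, and $\iota_2$ has none because $y\neq1$ in $\Gamma$. So every orbit of $\langle\iota_1,\iota_2\rangle$ has four elements. For each orbit attach a unit square along the four edges shown in Figure~\ref{fig:types}; its four corners are the four elements of the orbit. We call it the square at $g$ \emph{spanned} by $x$ and $y$. Reading off the figure, for all adjacent $x,y$, whichever moves the other: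
\begin{enumerate}
\item[(Sq)] the square at $g$ spanned by $x,y$ has the edges $x$ and $\Phi_x(y)$ at the vertex $gx$; its fourth vertex is $gx\Phi_x(y)$.
\end{enumerate}
The \emph{link} of a vertex $g$ is the graph with a vertex for each edge of $X$ at $g$ and an edge for each corner of a square at $g$. Every corner lies in exactly one square, so the link of every vertex is $L$.

We recall the geometry that we need. A geodesic metric space is CAT(0) if its geodesic triangles are no thicker than Euclidean triangles with the same side lengths. In such a space two points are joined by a unique geodesic, local geodesics are geodesics, and the angles of a geodesic triangle add up to at most $\pi$; cutting along a diagonal and using the triangle inequality for angles, the angles of a geodesic quadrilateral add up to at most $2\pi$. A connected complex built from unit edges and unit squares is a complete geodesic space \cite[I.7.50]{BH}. It is CAT(0) if it is simply connected and every injective loop in the link of a vertex has length at least $2\pi$, the edges of links having length $\pi/2$ \cite[II.5.4, II.5.6]{BH}. A small ball around a vertex is a ball in the Euclidean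 cone over the link. So, when the link is a simple graph, two distinct edges at a vertex make an angle $\pi/2$ if they are adjacent in the link; otherwise they make an angle $\pi$ and their union is a geodesic near the vertex. Finally, a connected graph is \emph{median} if for any three vertices there is a unique vertex, their median, that lies on a shortest path between each two of them. The $1$-skeleton of a CAT(0) cube complex is a median graph (Gerasimov; Roller; Chepoi \cite[Theorem 6.1]{Chepoi}).

\begin{lemma}\label{lem:cat0}
The complex $X$ is CAT(0). It has no multiple edges, so distinct letters are distinct in $\Gamma$, and its $1$-skeleton is a median graph. If $s,s_1,z,s_2$ are distinct vertices with cyclically consecutive ones joined by edges, then the edges from $s$ to $s_1$ and $s_2$ are adjacent in $L$, and $z$ is the fourth vertex of the square they span.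
\end{lemma}

\begin{proof}
The complex is connected because the letters generate $\Gamma$. A closed edge path reads a word that is trivial in $\Gamma$. By (W) this word is connected to the empty word by insertions and deletions. A subword $xx$ is a backtrack, and a subword $x\,y\,x\,y^x$ read from a vertex $t$ runs through $t,\ tx,\ txy,\ txyx=ty^x,\ t$, which is the boundary of the square at $t$ spanned by $x$ and $y^x$. So $X$ is simply connected. Injective loops in the simple triangle-free graph $L$ have at least four edges. Hence $X$ is CAT(0).

An interior point of an edge has a neighborhood made of half-disks glued along a diameter, and orthogonal projection to the diameter does not increase distances; so the edge is a local geodesic in its interior, hence the geodesic between its ends. Thus there are no multiple edges. Consequently $gx\ne gy$ and $gyx\neq g$ for adjacent $x,y$, and by parity the four vertices of a square are distinct. The diagonal of a square is likewise the geodesic between its ends, so two squares with a common pair of opposite vertices coincide; by parity, such a pair is opposite in both. Therefore two distinct squares meet in an edge, a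 vertex or the empty set, $X$ is a cube complex in the combinatorial sense, and its $1$-skeleton is median.

For the last claim, the four edges form a geodesic quadrilateral. Each angle is $\pi/2$ or $\pi$ and the sum is at most $2\pi$, so all angles are $\pi/2$: at each of the four vertices the two edges are adjacent in $L$. Let $z'$ be the fourth vertex of the square at $s$ spanned by the edges to $s_1$ and $s_2$, and suppose $z'\ne z$. At $s_1$ the edges to $z$ and to $z'$ are distinct and both adjacent in $L$ to the edge to $s$. As $L$ has no triangle, they are not adjacent, so the path $z\,s_1\,z'$ is a local geodesic, hence the geodesic from $z$ to $z'$. The same argument at $s_2$ shows that $z\,s_2\,z'$ is this geodesic, which contradicts $s_1\ne s_2$.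
\end{proof}

By the lemma the squares of $X$ correspond to the $4$-cycles of the $1$-skeleton. So an automorphism of $X$ is the same as an automorphism of the $1$-skeleton, and $\mathrm{Aut}(X)\le\mathrm{Sym}(\Gamma)$.

Let $|s|$ be the distance from $1$ to $s$ in the $1$-skeleton. By parity, $|sx|=|s|\pm1$. The edge $x$ at $s$ is \emph{descending} if $|sx|=|s|-1$; every edge is descending at exactly one of its ends.

\begin{lemma}\label{lem:descending}
Each vertex $s\neq1$ has one or two descending edges. If $x\ne y$ are descending at $s$, then they are adjacent in $L$, and the fourth vertex $z$ of the square they span satisfies $|z|=|s|-2$.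
\end{lemma}

\begin{proof}
The last edge of a shortest path from $1$ to $s$ is descending. Let $x\neq y$ be descending. The vertices $sx\ne sy$ have the same parity, so their distance is $2$. Let $z$ be the median of $1,sx,sy$, and let $i,j$ be its distances to $sx,sy$. Then $i+j=2$ and $|z|+i=|s|-1=|z|+j$, so $i=j=1$ and $|z|=|s|-2$. Lemma~\ref{lem:cat0} applies to $s,sx,z,sy$. Three descending edges would be pairwise adjacent, a triangle in $L$.
\end{proof}

\section{Extending local actions}\label{sec:extension}

\subsection*{The groups $A$ and $H$ acting on $L$}
Let $A=\prod_{v\in\mathcal{V}}M$, an infinite abelian pro-$\pi$ group. As in Example~\ref{ex:gadget}, let $k=(k_v)\in A$ act on letters by $d_v(\lambda)\mapsto d_v(\lambda+k_v)$ and $a_v(\mu)\mapsto a_v(\mu-k_v)$, fixing all other letters. Let $h\in H$ act by $d_v(\lambda)\mapsto d_{hv}(\lambda)$, $a_v(\mu)\mapsto a_{hv}(\mu+m(h,v))$, $b^i_v\mapsto b^i_{hv}$ and $e_i\mapsto e_i$; this is an action by \eqref{eq:cocycle}. Both actions are faithful, and we regard $A$ and $H$ as groups of permutations of the letters. The product $hk$ (first $k$, then $h$) acts by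
\begin{equation}\label{eq:action}
d_v(\lambda)\mapsto d_{hv}(\lambda+k_v),\quad a_v(\mu)\mapsto a_{hv}(\mu-k_v+m(h,v)),\quad b^i_v\mapsto b^i_{hv},\quad e_i\mapsto e_i .
\end{equation}
Evaluating on $d_v(\lambda)$ and $a_v(\mu)$ gives $h^{-1}kh\in A$ with $(h^{-1}kh)_v=k_{hv}$, so $H$ normalizes $A$. Also $A\cap H=\{1\}$, because $A$ fixes all labels and $H$ acts faithfully on the labels $d_v$. The maps $v\mapsto v^-$ and $J$ are equivariant, so the relation ``$x$ moves $y$'' between labels is $H$-invariant. Hence $A\rtimes H$ preserves types and the relation ``moves'', and acts on $L$ by automorphisms. It does not preserve the operation $y^x$; the next lemma measures the failure.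

\subsection*{Local actions and compatibility across an edge}
For $g\in\mathrm{Aut}(X)$ and $s\in\Gamma$ define the \emph{local action} $\sigma(g,s)\in\mathrm{Aut}(L)$ by $g(sx)=g(s)\cdot\sigma(g,s)(x)$. Then $\sigma(gg',s)=\sigma(g,g's)\sigma(g',s)$. How are $\alpha=\sigma(g,s)$ and $\alpha'=\sigma(g,sx)$ related? The edge $x$ at $s$ is the edge $x$ at $sx$, so $\alpha'x=\alpha x$. The square at $s$ spanned by $x,y$ goes to the square at $g(s)$ spanned by $\alpha x,\alpha y$, so by (Sq) the edge $\Phi_x(y)$ at $sx$ goes to the edge $\Phi_{\alpha x}(\alpha y)$. This leads to a definition. For $\alpha,\alpha'$ in one coset $hA$ and a letter $x$, write $\alpha\sim_x\alpha'$ if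
\[
\alpha'x=\alpha x\qquad\text{and}\qquad\alpha'(\Phi_x(y))=\Phi_{\alpha x}(\alpha y)\ \text{ for all }y\in\mathrm{nb}(x).
\]
The relation is symmetric: replace $y$ by $\Phi_x(y)$ and apply the involution $\Phi_{\alpha x}=\Phi_{\alpha'x}$. We have just seen that if all local actions of $g$ lie in $hA$, then $\sigma(g,s)\sim_x\sigma(g,sx)$ for all $s$ and $x$.

\begin{lemma}\label{lem:compat}
Let $h\in H$, $k,k'\in A$ and let $x$ be a letter. Then $hk\sim_xhk'$ if and only if the coordinates of $k'$ in the set $D(x)\subseteq\mathcal{V}$ below take the stated values; the other coordinates of $k'$ are arbitrary.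
\begin{enumerate}
\item[(i)] $x=d_u(\lambda)$, $x=a_u(\mu)$, or $x=b^0_v$ with $u=v^-$: $D(x)=\{u\}$ and $k'_u=k_u$.
\item[(ii)] $x=b^1_v$ with $u=v^-$, or $x=b^3_v$ with $u=J(v)$: $D(x)=\{u,v\}$, $k'_u=k_v$ and $k'_v=k_u$.
\item[(iii)] $x=b^2_v$ with $u=v^-$, or $x=b^4_v$ with $u=J(v)$: $D(x)=\{u,v\}$, $k'_v=k_u+m(h,v)-m(h,u)$ and $k'_u=k_v+m(h,u)-m(h,v)$.
\item[(iv)] $x=e_i$: $D(x)=\emptyset$.
\end{enumerate}
The set $D(x)$ depends only on the label of $x$, and $D(hx)=hD(x)$.
\end{lemma}

\begin{proof}
Put $\alpha=hk$, $\alpha'=hk'$ and use \eqref{eq:action}. If a neighbor $y$ moves $x$, then $\alpha y$ moves $\alpha x$ and the condition at $y$ reads $\alpha'y=\alpha y$. This holds automatically when $y$ is of type $b^i$ or $e_i$, and so does $\alpha'x=\alpha x$ when $x$ is of such a type.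

Let $x=d_u(\lambda)$. The condition $\alpha'x=\alpha x$ says $k'_u=k_u$; assume it, and write $m=m(h,u)$, so $\alpha x=d_{hu}(\lambda+k_u)$. For $y=a_u(\mu)$ we have $\alpha'\Phi_x(y)=b^0_{h(u,\lambda+\mu)}=b^0_{(hu,\lambda+\mu+m)}$, and $\alpha x$ exchanges $\alpha y=a_{hu}(\mu-k_u+m)$ with the same letter. For $y=b^0_{(u,c)}$ we have $\alpha'\Phi_x(y)=\alpha'a_u(c-\lambda)=a_{hu}(c-\lambda-k'_u+m)$, and $\alpha x$ exchanges $\alpha y=b^0_{(hu,c+m)}$ with $a_{hu}(c+m-\lambda-k_u)$, the same letter. The other neighbors are of type $b^1$ or $b^3$ and move $x$.

Let $x=a_u(\mu)$. All neighbors move $x$: they are the $d_u(\lambda)$ and letters of type $b^2,b^4$. The conditions at $x$ and at $d_u(\lambda)$ both say $k'_u=k_u$. Let $x=b^0_v$ and $u=v^-$. The neighbors $d_u(\lambda)$ and $e_i$ move $x$, and the condition at $d_u(\lambda)$ is $k'_u=k_u$.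

In case (ii), $\alpha x$ exchanges $d_{hu}(\lambda)\leftrightarrow d_{hv}(\lambda)$ by equivariance. At $y=d_u(\lambda)$ the condition is $d_{hv}(\lambda+k'_v)=\Phi_{\alpha x}(d_{hu}(\lambda+k_u))=d_{hv}(\lambda+k_u)$, that is, $k'_v=k_u$. At $y=d_v(\lambda)$ the roles of $u$ and $v$ are exchanged. The remaining neighbor is an $e_i$, which moves $x$.

In case (iii), at $y=a_u(\mu)$ the condition is $a_{hv}(\mu-k'_v+m(h,v))=\Phi_{\alpha x}(a_{hu}(\mu-k_u+m(h,u)))=a_{hv}(\mu-k_u+m(h,u))$, which is the first formula; $y=a_v(\mu)$ gives the second. The remaining neighbor is again an $e_i$.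

In case (iv), the neighbors are of type $b^0$ or $b^i$; on them $\alpha$ and $\alpha'$ act as $h$, which commutes with the exchange $b^0_v\leftrightarrow b^i_v$.
\end{proof}

Case (iii) with $k=0$, $m(h,u)=0$ and $m(h,v)=1$ is the computation at the end of Section~\ref{sec:idea}. Comparing (ii) and (iii) gives a second reason for keeping $b^1$ and $b^2$ apart: a letter doing both jobs would impose two different values on $k'_v$ when $m(h,v)\neq m(h,u)$.

A vertex with two descending edges receives two prescriptions. The following observation controls their overlap.

\begin{lemma}\label{lem:overlap}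
Let $x,y$ be adjacent letters, $h\in H$ and $k,k'\in A$. If $hkx=hk'x$ and $hky=hk'y$, then $k$ and $k'$ agree on $D(x)\cap D(y)$.
\end{lemma}

\begin{proof}
By Figure~\ref{fig:types}, one of the two letters, say $x$, is of type $e_i$, $d$ or $a$. In the first case $D(x)=\emptyset$. Otherwise $x=d_u(\lambda)$ or $x=a_u(\mu)$, $D(x)=\{u\}$, and $hkx=hk'x$ gives $k_u=k'_u$ by \eqref{eq:action}.
\end{proof}

For $s\in\Gamma\setminus\{1\}$ let $D(s)$ be the union of the sets $D(x)$ over the descending edges $x$ at $s$. The next lemma says that compatibility across edges is the only constraint on local actions in $hA$.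

\begin{lemma}[Extension]\label{lem:extension}
Let $h\in H$, $k\in A$, $\gamma\in\Gamma$, and let elements $k^\circ(s)_v\in M$ be given for $s\ne1$ and $v\notin D(s)$. There is a unique $g\in\mathrm{Aut}(X)$ such that $g(1)=\gamma$, $\sigma(g,1)=hk$, $\sigma(g,s)=hk(s)\in hA$ for all $s$, and $k(s)_v=k^\circ(s)_v$ for $s\ne1$ and $v\notin D(s)$.
\end{lemma}

\begin{proof}
\emph{Step 1: there is a unique family $\sigma_s=hk(s)$ with $\sigma_1=hk$, with the given coordinates outside $D(s)$, and with $\sigma_s\sim_x\sigma_{sx}$ for all $s,x$.}
Since $\sim_x$ is symmetric and each edge is descending at one end, it suffices to impose $\sigma_{sx}\sim_x\sigma_s$ for the descending edges $x$ at $s$, by induction on $|s|$. If $s$ has one descending edge $x$, Lemma~\ref{lem:compat} prescribes exactly the coordinates of $k(s)$ in $D(x)=D(s)$.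

Suppose that $s$ has two descending edges $x,y$. Let $s_1=sx$, $s_2=sy$, let $z$ be as in Lemma~\ref{lem:descending}, and put $y'=\Phi_x(y)$, $x'=\Phi_y(x)$. By (Sq) the square has edges $x,y'$ at $s_1$ and $y,x'$ at $s_2$; so $z=s_1y'=s_2x'$, and the edges at $z$ are $x',y'$. Applying (Sq) at $z$ gives $x=\Phi_{y'}(x')$ and $y=\Phi_{x'}(y')$. Since $|z|=|s|-2$, the edge $y'$ is descending at $s_1$ and $x'$ is descending at $s_2$, so by induction $\sigma_z\sim_{y'}\sigma_{s_1}$ and $\sigma_z\sim_{x'}\sigma_{s_2}$. With the adjacent letters $\xi=\sigma_zx'$ and $\eta=\sigma_zy'$ this gives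
\[
\sigma_{s_1}y'=\eta,\qquad\sigma_{s_1}x=\Phi_\eta(\xi),\qquad\sigma_{s_2}x'=\xi,\qquad\sigma_{s_2}y=\Phi_\xi(\eta).
\]
Let $\beta_1,\beta_2\in hA$ satisfy $\sigma_{s_1}\sim_x\beta_1$ and $\sigma_{s_2}\sim_y\beta_2$; such elements exist by Lemma~\ref{lem:compat}. Using $y=\Phi_x(y')$, $x=\Phi_y(x')$ and \eqref{eq:phi},
\[
\begin{array}{ll}
\beta_1x=\Phi_\eta(\xi), & \beta_1y=\Phi_{\Phi_\eta(\xi)}(\eta)=\Phi_\xi(\eta),\\[2pt]
\beta_2y=\Phi_\xi(\eta), & \beta_2x=\Phi_{\Phi_\xi(\eta)}(\xi)=\Phi_\eta(\xi).
\end{array}
\]
So $\beta_1$ and $\beta_2$ agree on $x$ and on $y$, and by Lemma~\ref{lem:overlap} their coordinates agree on $D(x)\cap D(y)$. The first prescription fixes exactly the coordinates in $D(x)$ and the second exactly those in $D(y)$; they agree on the overlap, so together they are solvable and determine exactly the coordinates in $D(s)$.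

\emph{Step 2: the map $g$.} For a word $x_1\cdots x_n$ read from a vertex $s$, with $s_0=s$ and $s_i=sx_1\cdots x_i$, call $\sigma_{s_0}(x_1)\cdots\sigma_{s_{n-1}}(x_n)$ its \emph{image word}. We compute the image words of the two kinds of relators. For $xx$ it is $\xi\xi$ with $\xi=\sigma_sx$, since $\sigma_{sx}x=\sigma_sx$. For $x\,y\,x\,y^x$, where $x$ moves $y$, put $\xi=\sigma_sx$ and $\eta=\sigma_s(y^x)$. Then $\xi$ moves $\eta$, because $hA$ preserves the relation ``moves'', and so $\xi$ moves $\eta^\xi$. The second letter is $\sigma_{sx}(y)=\sigma_{sx}(\Phi_x(y^x))=\Phi_\xi(\eta)=\eta^\xi$. The third, from $\sigma_{sx}\sim_y\sigma_{sxy}$ and $\Phi_y(x)=x$, is $\sigma_{sxy}(x)=\Phi_{\eta^\xi}(\sigma_{sx}x)=\Phi_{\eta^\xi}(\xi)=\xi$. The fourth is $\sigma_{sy^x}(y^x)=\sigma_s(y^x)=\eta$, since $sxyx=sy^x$. Thus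
\begin{equation}\label{eq:image}
\text{the image word of } x\,y\,x\,y^x \text{ read from } s \text{ is } \xi\,\eta^\xi\,\xi\,\eta ,
\end{equation}
which is again a relator, as $(\eta^\xi)^\xi=\eta$. Inserting a relator into a word read from $1$ does not change the later vertices $s_i$, so it inserts a relator into the image word. By (W) we may define $g(s)$ as $\gamma$ times the image word of any word for $s$ read from $1$. Then $g(1)=\gamma$ and $g(sx)=g(s)\sigma_s(x)$.

\emph{Step 3: $g$ is an automorphism.} Each $\sigma_s$ is a bijection of the letters, so the image of $g$ contains all neighbors of each of its points, and $g$ is onto. Injectivity is the argument that a covering of a simply connected space is trivial. For a word $w$ and a vertex $s$ there is a unique word read from $s$ with image word $w$; call the corresponding path the \emph{lift} of $w$ at $s$. The lift of $\xi\xi$ at $t$ reads $xx$ with $x=\sigma_t^{-1}\xi$, so it is closed. A relator of length four can be written $\xi\,\eta^\xi\,\xi\,\eta$ with $\xi$ moving $\eta$; put $x=\sigma_t^{-1}\xi$ and $y=(\sigma_t^{-1}\eta)^x$. By \eqref{eq:image} the lift at $t$ reads $x\,y\,x\,y^x$, so it is closed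 too. By (W) the endpoint of the lift of $w$ at $s$ depends only on the element of $\Gamma$ represented by $w$. If $g(s)=g(s')$, take a path from $s$ to $s'$ with image word $w$. Then $g(s)w=g(s')$, so $w=1$ in $\Gamma$, and the path ends where the lift of the empty word ends: $s'=s$. Hence $g$ is a bijection of $\Gamma$ that maps the neighbors of $s$ bijectively onto those of $g(s)$. It is an automorphism of the $1$-skeleton, hence of $X$, with $\sigma(g,s)=\sigma_s$.

\emph{Uniqueness.} An automorphism is determined by $g(1)$ and its local actions. These satisfy the relations $\sim_x$, so they form the family of Step 1.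
\end{proof}

\section{The group $F$ and the action of $H$}\label{sec:F}

The set $\Gamma$ is countable, since there are countably many letters. Let
\[
F=\{g\in\mathrm{Aut}(X):\sigma(g,s)\in A\text{ for all }s\in\Gamma\}\le\mathrm{Sym}(\Gamma),
\]
and let $U$ be the stabilizer of the vertex $o=1$. For $h\in H$ let $\hat h$ be the automorphism given by Lemma~\ref{lem:extension} with $\gamma=1$, $k=0$ and all $k^\circ(s)_v=0$: it acts as $h$ on the edges at $1$ and corrects $h$ at other vertices only where compatibility demands it. We verify the hypotheses of Proposition~\ref{prop:reduction}.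

\begin{lemma}\label{lem:F}
The group $F$ satisfies (F1) and (F2).
\end{lemma}

\begin{proof}
Left multiplication $\ell_\gamma$ by $\gamma\in\Gamma$ is an automorphism of $X$ with all local actions trivial. So $\ell_\gamma\in F$, and $F$ is transitive. For $f\in F$ we have $\ell_{f(1)}^{-1}f\in U$, so $F$ is generated by $U$ and the $\ell_\gamma$, and by Lemma~\ref{lem:fg} by $U$ and the finitely many involutions $\ell_x$ with $x$ as in that lemma. This is (F2).

The image of a letter under $k\in A$ depends on at most one coordinate of $k$. So the compact group $A$ embeds continuously in the symmetric group of the letters; its image is closed, and the product topology of $A$ is the topology of pointwise convergence on letters. If $g_i\in F$ converge to $g$ in $\mathrm{Sym}(\Gamma)$, then $g$ and $g^{-1}$ preserve adjacency, so $g\in\mathrm{Aut}(X)$, and $\sigma(g_i,s)\to\sigma(g,s)$ pointwise; hence $g\in F$. Thus $F$ and $U$ are closed. Elements of $A$ preserve labels, and at most $|M|$ letters share a label; so the $U$-orbit of $sx$ has at most $|M|$ times as many points as that of $s$. By induction on $|s|$ all $U$-orbits are finite, and $U$ is compact by Lemma~\ref{lem:perm}.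

By Lemma~\ref{lem:extension} with $h=1$ and $\gamma=1$, the homomorphism $\sigma(\cdot,1)\colon U\to A$ is onto, so $U$ is infinite. Let $W_n$ be the pointwise stabilizer in $U$ of $\{s:|s|\le n\}$. These are closed normal subgroups of $U=W_0$ with trivial intersection, and $w\mapsto(\sigma(w,s))_{|s|=n}$ is a continuous homomorphism from $W_n$ to a power of $A$ with kernel $W_{n+1}$. By Lemma~\ref{lem:filtration}, $U$ is pro-$\pi$.
\end{proof}

\begin{lemma}\label{lem:hat}
The map $h\mapsto\hat h$ is a continuous homomorphism $H\to\mathrm{Sym}(\Gamma)$ that satisfies (F3).
\end{lemma}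

\begin{proof}
\emph{Homomorphism.} Let $h,h'\in H$. The product $\hat h\hat h'$ fixes $1$ and has local action $hh'$ there. Let $s\ne1$, and write $\sigma(\hat h',s)=h'k'$ and $\sigma(\hat h,\hat h's)=hk$. Then
\[
\sigma(\hat h\hat h',s)=hk\,h'k'=hh'k'',\qquad k''_v=k_{h'v}+k'_v .
\]
The automorphism $\hat h'$ fixes $1$, so it maps the descending edges at $s$ onto those at $\hat h's$, and it changes labels of edges as $h'$ does. By the last sentence of Lemma~\ref{lem:compat}, $D(\hat h's)=h'D(s)$. For $v\notin D(s)$ we get $k'_v=0$ and $k_{h'v}=0$, so $k''_v=0$. By the uniqueness in Lemma~\ref{lem:extension}, $\hat h\hat h'=\widehat{hh'}$.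

\emph{Continuity.} Write $\sigma(\hat h,s)=hk(s)$. Each coordinate $k(s)_v$ is a locally constant function of $h$, by induction on $|s|$. Indeed, the sets $D(s)$ do not depend on $h$; the coordinate is $0$ if $s=1$ or $v\notin D(s)$, and otherwise Lemma~\ref{lem:compat} expresses it through one coordinate of $k(sx)$, for a descending edge $x$, and at most two values $m(h,\cdot)$. By \eqref{eq:action}, the letter $hk(s)x$ is determined by $hv$, $m(h,v)$ and $k(s)_v$ for the node $v$ in the label of $x$, so it is locally constant in $h$. Hence so is $\hat h(x_1\cdots x_n)=\prod_{i=1}^n\sigma(\hat h,x_1\cdots x_{i-1})(x_i)$, and the stabilizer in $H$ of each vertex is open.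

\emph{Condition (F3).} For $f\in F$ the local actions of $\hat hf\hat h^{-1}=\hat hf\,\widehat{h^{-1}}$ lie in $hA\cdot A\cdot h^{-1}A=A$, so $\hat hF\hat h^{-1}\subseteq F$, with equality by the same inclusion for $h^{-1}$. If $\hat h\in F$, then $h=\sigma(\hat h,1)\in A\cap H=\{1\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:F} and~\ref{lem:hat}, the set $\Gamma$ with base point $1$, the group $F$ and the homomorphism $h\mapsto\hat h$ satisfy the hypotheses of Proposition~\ref{prop:reduction}, whose conclusion is that of the theorem.
\end{proof}

\begin{thebibliography}{9}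

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{CRW}
Pierre-Emmanuel Caprace, Colin D. Reid, and Phillip Wesolek, \emph{Approximating simple locally compact groups by their dense locally compact subgroups}, arXiv:1706.07317 (2017).

\bibitem{Chepoi}
Chepoi, \emph{Adv. Appl. Math.} 24 (2000).

\bibitem{Tits}
Tits, \emph{Sur le groupe des automorphismes d'un arbre}, 1970.

\end{thebibliography}
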